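\title{Large and perfect families of overlapping translates\\ in Abelian Polish groups}

\begin{abstract}
Let $B$ be a Borel subset of a perfect Abelian Polish group $H$, and consider families of translates of $B$ any two of which have at least $k$ points in common. We prove in ZFC that for $k\ge 3$ and uncountable $\lambda$ the existence of a Borel set $B$ with such a family indexed by a set of size $\lambda$, but with none indexed by a perfect set, depends neither on $H$ nor on $k$: it is equivalent to the existence of an analytic relation on a Polish space that includes a $\lambda$-square but no perfect square. This gives a negative answer to a consistency question of Roslanowski and Shelah. We also determine the exact range of $k$ for every group, both for this problem and for the variant with uncountable overlaps. The proof codes a Borel graph into the differences of an independent Cantor set and uses a reflection argument to replace an analytic relation by a Borel one.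
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{perfect Abelian Polish group} is an Abelian topological group $(H,+)$ whose topology is separable, completely metrizable and without isolated points; examples are $\mathbb R$, the circle group and the Cantor group $(\mathbb Z/2\mathbb Z)^\omega$. For $B\subseteq H$ and $k<\omega$, the \emph{spectrum of translation $k$-non-disjointness} of $B$ is the relation
\[
\mathrm{stnd}_k(B,H)=\{(x,y)\in H\times H:\ |(B+x)\cap(B+y)|\ge k\}.
\]
A relation $S\subseteq Y\times Y$ on a Polish space \emph{includes a $\lambda$-square} if $Z\times Z\subseteq S$ for some $Z\subseteq Y$ of cardinality $\lambda$, and it \emph{includes a perfect square} if $Z\times Z\subseteq S$ for some perfect $Z\subseteq Y$, that is, for some nonempty closed $Z$ without isolated points. Thus a square in $\mathrm{stnd}_k(B,H)$ is a family of translates of $B$ that pairwise overlap in at least $k$ points.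

An uncountable Borel set contains a perfect set. For relations of the form $A\times A$ with $A$ Borel this says that an uncountable square yields a perfect square. For arbitrary Borel relations this implication fails already for $\aleph_1$-squares (Proposition~\ref{prop:aleph1}). The relations $\mathrm{stnd}_k(B,H)$ are special, however, and for small $k$ the implication survives. If $P$ is a perfect subset of $B$ and $p,q\in P$, then $p+q\in(B+p)\cap(B+q)$, so $P\times P\subseteq\mathrm{stnd}_1(B,H)$. In the Cantor group there is a second common point for $p\ne q$, namely $0=p+p=q+q$, so that even $P\times P\subseteq\mathrm{stnd}_2(B,H)$. The second computation uses the identity $2h=0$ and has no analogue in $\mathbb R$. One may therefore guess that the algebra of the group also matters for larger $k$, at least in some model of set theory. (For $\lambda\ge\aleph_2$ the matter is necessarily one of consistency: under the continuum hypothesis no relation on a Polish space includes a $\lambda$-square.) The following question comes from Roslanowski and Shelah~\cite{RS}.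

\medskip
\noindent\textbf{Question.} \emph{Is it consistent with ZFC that for some perfect Abelian Polish groups $H_0,H_1$, some $k$ with $2<k<\omega$ and some uncountable cardinal $\lambda$ both of the following hold?}
\begin{enumerate}
\item[(1)] \emph{There is a Borel set $B_0\subseteq H_0$ such that $\mathrm{stnd}_k(B_0,H_0)$ includes a $\lambda$-square but no perfect square.}
\item[(2)] \emph{For every Borel set $B\subseteq H_1$, if $\mathrm{stnd}_k(B,H_1)$ includes a $\lambda$-square, then it includes a perfect square.}
\end{enumerate}
\medskip

The answer is no. For an uncountable cardinal $\lambda$ consider the following statement, in which no group occurs.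
\begin{enumerate}
\item[$(\mathrm{Sq}_\lambda)$] There are a Polish space $Y$ and an analytic set $S\subseteq Y^2$ that includes a $\lambda$-square but no perfect square.
\end{enumerate}
All results below are theorems of ZFC.

\begin{theorem}\label{thm:equiv}
Let $\lambda$ be an uncountable cardinal. The following are equivalent.
\begin{enumerate}
\item[(a)] $(\mathrm{Sq}_\lambda)$.
\item[(b)] For some perfect Abelian Polish group $H$ and some $k\ge1$ there is a Borel set $B\subseteq H$ such that $\mathrm{stnd}_k(B,H)$ includes a $\lambda$-square but no perfect square.
\item[(c)] For every perfect Abelian Polish group $H$ and every $k\ge3$ there is a Borel set $B\subseteq H$ such that $\mathrm{stnd}_k(B,H)$ includes a $\lambda$-square but no perfect square.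
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
If \textup{(1)} holds for $H_0$, $k\ge3$ and an uncountable $\lambda$, then \textup{(2)} fails for every perfect Abelian Polish group $H_1$ with the same $k$ and $\lambda$. So the situation described in the Question is not consistent with ZFC.
\end{corollary}

\begin{proof}
Statement (1) gives (b) of Theorem~\ref{thm:equiv}, hence (c), and (c) applied to $H_1$ and $k$ is the negation of (2).
\end{proof}

Theorem~\ref{thm:equiv} follows from a sharper result, which shows that the only feature of the group that matters is whether $2H=\{2h:h\in H\}$ is countable.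

\begin{theorem}\label{thm:sharp}
Let $H$ be a perfect Abelian Polish group, $k\ge1$, and $\lambda$ an uncountable cardinal.
\begin{enumerate}
\item[(A)] There is a Borel set $B\subseteq H$ such that $\mathrm{stnd}_k(B,H)$ includes a $\lambda$-square but no perfect square if and only if $(\mathrm{Sq}_\lambda)$ holds and either $k\ge3$, or $k=2$ and $2H$ is uncountable. In that case $B$ can be chosen together with a set $X\subseteq H$, $|X|=\lambda$, such that $(B+x)\cap(B+y)$ is infinite for all $x,y\in X$.
\item[(B)] There are a Borel set $B\subseteq H$ and a set $X\subseteq H$, $|X|=\lambda$, such that $(B+x)\cap(B+y)$ is uncountable for all $x,y\in X$ while $\mathrm{stnd}_k(B,H)$ includes no perfect square, if and only if $(\mathrm{Sq}_\lambda)$ holds and either $2H$ is uncountable and $k\ge3$, or $2H$ is countable and $k\ge5$.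
\item[(C)] $(\mathrm{Sq}_{\aleph_1})$ holds, and for $\lambda=\aleph_1$ the sets $B$ in \textup{(A)} and \textup{(B)} can be taken $\sigma$-compact.
\end{enumerate}
\end{theorem}

Given $(\mathrm{Sq}_\lambda)$, the least $k$ for which an example exists is therefore as follows.
\begin{center}
\begin{tabular}{l|cc}
 & $2H$ uncountable & $2H$ countable\\ \hline
(A) & $2$ & $3$\\
(B) & $3$ & $5$
\end{tabular}
\end{center}
The entries exceed by one the numbers $1,2,2,4$, which count overlaps that the group laws force on a perfect family of translates (Section~\ref{sec:forced}). The table also shows that the restriction $k>2$ in the Question is essential: for $k=2$ and $\lambda=\aleph_1$, statement (1) holds for $H_0=\mathbb R$ and statement (2) holds for $H_1=(\mathbb Z/2\mathbb Z)^\omega$, by parts (A) and (C).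

The proof that examples exist has two independent parts. In Section~\ref{sec:coding} we take a Borel graph $S$ on a Cantor set $C\subseteq H$ of algebraically independent elements and build a Borel set $B$ in which the differences $x-y$ along edges of $S$ occur infinitely often and the other nonzero differences occur at most four times. Then $\mathrm{stnd}_k(B,H)$ contains a copy of $S$, and we show that a perfect square in it comes from a perfect square in $S$. This construction needs a Borel graph, whereas the relation $\mathrm{stnd}_k(B_0,H_0)$ from which we start is given to us only as an analytic set. Section~\ref{sec:hull} closes the gap by enlarging an analytic relation without perfect squares to a Borel one. Section~\ref{sec:proofs} assembles the pieces.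

\section{Preliminaries}\label{sec:prelim}

\subsection{Descriptive set theory}
Our general reference is~\cite{Kechris}. A \emph{Cantor set} is a homeomorphic copy of $2^\omega$; in a Polish space it is compact, hence perfect. The letter $\Delta$ denotes the diagonal of the square under discussion. A subset of a Polish space $Y$ is \emph{analytic} if it is the projection of a closed subset of $Y\times\omega^\omega$, and \emph{coanalytic} if its complement is analytic. Projections of Borel sets are analytic, and the analytic sets are closed under countable unions, countable intersections and Borel preimages. A set is \emph{meager} if it is a countable union of nowhere dense sets and \emph{comeager} if its complement is meager. We use the following facts.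
\begin{enumerate}
\item[(F1)] Every perfect subset and every uncountable Borel subset of a Polish space contains a Cantor set. In particular, perfect sets are uncountable.
\item[(F2)] (Baire category theorem) A nonempty Polish space is not meager in itself.
\item[(F3)] (Mycielski's theorem \cite[19.1]{Kechris}) Let $Y$ be a perfect Polish space and let $R_j\subseteq Y^{l_j}$, $j<\omega$, be comeager. Then there is a Cantor set $K\subseteq Y$ such that $(c_1,\dots,c_{l_j})\in R_j$ for every $j$ and all pairwise distinct $c_1,\dots,c_{l_j}\in K$.
\item[(F4)] The image of a Borel set under a continuous injection between Polish spaces is Borel. Any two uncountable Polish spaces are Borel isomorphic.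
\item[(F5)] (Souslin's theorem) A set that is both analytic and coanalytic is Borel.
\end{enumerate}

\subsection{Overlaps as representation counts}
The size of $(B+x)\cap(B+y)$ depends only on $x-y$. For $B\subseteq H$ and $d\in H$, a \emph{representation} of $d$ is a pair $(b',b)\in B^2$ with $b'-b=d$. Let $r_B(d)$ be the number of representations of $d$, and let
\[
D_k(B)=\{d\in H: r_B(d)\ge k\}.
\]
We omit $B$ when it is fixed. Note that $r(0)=|B|$, that $D_1=B-B$, and that $D_1\supseteq D_2\supseteq\cdots$.

\begin{lemma}\label{lem:rep}
Let $B\subseteq H$ and $k\ge1$.
\begin{enumerate}
\item[(a)] $|(B+x)\cap(B+y)|=r(x-y)$ for all $x,y\in H$. Hence $Z\times Z\subseteq\mathrm{stnd}_k(B,H)$ if and only if $Z-Z\subseteq D_k$.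
\item[(b)] If $B$ is Borel, then $\mathrm{stnd}_k(B,H)$ is analytic.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $h\mapsto(h-y,h-x)$ sends $(B+x)\cap(B+y)$ to representations of $x-y$, and $(b',b)\mapsto b'+y=b+x$ is its inverse.

(b) The set of $(x,y,h_1,\dots,h_k)\in H^{k+2}$ such that the $h_i$ are pairwise distinct and $h_i-x,\,h_i-y\in B$ for all $i$ is Borel, and its projection to the first two coordinates is $\mathrm{stnd}_k(B,H)$.
\end{proof}

\section{An uncountable square without a perfect square}\label{sec:aleph1}

The reason why $\aleph_1$-squares need not yield perfect squares is that every countable set of reals can be coded by a single real, and every point of $\omega_1$ has only countably many predecessors.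

\begin{proposition}\label{prop:aleph1}
There is a symmetric reflexive $F_\sigma$ relation $S\subseteq(2^\omega)^2$ that includes an $\aleph_1$-square but no perfect square.
\end{proposition}

\begin{proof}
Fix a bijection $\langle\cdot,\cdot\rangle:\omega^2\to\omega$ and let $(y)_n\in2^\omega$ be the $n$-th column of $y\in 2^\omega$, given by $(y)_n(j)=y(\langle n,j\rangle)$. The map $y\mapsto((y)_n)_{n<\omega}$ is a homeomorphism from $2^\omega$ onto $(2^\omega)^\omega$. Let $R_n=\{(x,y):x=(y)_n\}$, a closed set, and let
\[
S=\Delta\cup\bigcup_{n<\omega}\bigl(R_n\cup R_n^{-1}\bigr).
\]
Then $S$ is symmetric, reflexive and $F_\sigma$.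

Choose pairwise distinct $x_\alpha$, $\alpha<\omega_1$, by recursion so that every $x_\beta$ with $\beta<\alpha$ is a column of $x_\alpha$. At stage $\alpha$, let the even-indexed columns list the countable set $\{x_\beta:\beta<\alpha\}$; the odd-indexed columns are free, so there are uncountably many candidates for $x_\alpha$, and one of them is different from all earlier $x_\beta$. The set $\{x_\alpha:\alpha<\omega_1\}$ gives an $\aleph_1$-square in $S$.

Let $P\subseteq 2^\omega$ be perfect. A nonempty relatively open box $U\times V\subseteq P^2$ contains points $(x,y)$ and $(x',y)$ with $x\ne x'$, because $P$ has no isolated points, and these cannot both lie in $R_n$ or both lie in $\Delta$. So the closed sets $R_n\cap P^2$ and $\Delta\cap P^2$ are nowhere dense in $P^2$, and so are the transposes $R_n^{-1}\cap P^2$. By (F2) these countably many sets do not cover $P^2$, that is, $P^2\not\subseteq S$.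
\end{proof}

\section{Overlaps forced by the group laws}\label{sec:forced}

Before constructing examples we find the values of $k$ for which there can be none. A difference $p-q$ of points of $B$ has the representation $(p,q)$. Two operations can produce further representations for all pairs from a perfect set at once: the swap $(p,q)\mapsto(q,p)$, which preserves the difference when $2(p-q)=0$, and the shift $(p,q)\mapsto(p-d,q-d)$, which stays inside $B$ when $p,q\in B\cap(B+d)$. Each of them doubles the count.

\begin{proposition}\label{prop:forced}
Let $B\subseteq H$ be Borel.
\begin{enumerate}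
\item[(a)] If $B$ is uncountable, then $\mathrm{stnd}_1(B,H)$ includes a perfect square. If moreover $2H$ is countable, then so does $\mathrm{stnd}_2(B,H)$.
\item[(b)] If $B\cap(B+d)$ is uncountable for some $d\ne0$, then $\mathrm{stnd}_2(B,H)$ includes a perfect square. If moreover $2H$ is countable, then so does $\mathrm{stnd}_4(B,H)$.
\end{enumerate}
\end{proposition}

\begin{proof}
In all cases $B$ is infinite, so $0\in D_k$ for every $k$. By Lemma~\ref{lem:rep}(a) it suffices to find a perfect $P$ such that $r(p-q)$ is large enough for all distinct $p,q\in P$. Let $H[2]=\{h\in H:2h=0\}$. This is a closed subgroup, the kernel of $h\mapsto 2h$, so its index is $|2H|$.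

(a) By (F1) there is a perfect $P\subseteq B$, and $(p,q)$ represents $p-q$. If $2H$ is countable, then countably many closed cosets of $H[2]$ cover $B$, so one of them meets $B$ in an uncountable Borel set, and we take $P$ inside this set. For distinct $p,q\in P$ we have $p-q\in H[2]$, so $p-q=q-p$, and $(p,q)$, $(q,p)$ are two representations.

(b) The set $W=B\cap(B+d)$ is uncountable and Borel, and $w,\,w-d\in B$ for $w\in W$. For a perfect $P\subseteq W$ and $p,q\in P$, the pairs $(p,q)$ and $(p-d,q-d)$ are two representations of $p-q$. Now let $2H$ be countable. By continuity of subtraction there is an open neighborhood $N$ of $0$ with $d\notin N-N$. Countably many translates of $N$ cover $H$, and so do countably many cosets of $H[2]$. Hence there is a perfect $P\subseteq W$ inside one translate of $N$ and one coset of $H[2]$, so that $d\notin P-P\subseteq H[2]$. For distinct $p,q\in P$ the pairs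
\[
(p,q),\qquad(q,p),\qquad(p-d,q-d),\qquad(q-d,p-d)
\]
all represent $p-q=q-p$. Their first coordinates $p,\ q,\ p-d,\ q-d$ are pairwise distinct: four of the six inequalities follow from $p\ne q$ and $d\ne0$, while $p=q-d$ or $q=p-d$ would put $d$ into $P-P$. So $r(p-q)\ge4$.
\end{proof}

\section{Coding a graph by differences}\label{sec:coding}

\subsection{A finite model}\label{sub:model}
We want a set $B$ in which prescribed differences are frequent and all others are rare. To make one difference $u$ frequent, put into $B$ many pairs $e,\ e+u$ with the points $e$ in general position. We call such a pair a \emph{rung} and the set of rungs with the same $u$ a \emph{ladder}.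

\begin{example}\label{ex:ladder}
Let $x,y,e_1,e_2,e_3\in\mathbb R$ be linearly independent over $\mathbb Q$, let $u=x-y$ and $B=\{e_i,\,e_i+u:i=1,2,3\}$. The $30$ ordered pairs of distinct points of $B$ are distributed as follows. Each of $\pm u$ has $3$ representations, one for each rung. Each of the six differences $e_j-e_i$, $i\neq j$, has $2$ representations, $(e_j,e_i)$ and $(e_j+u,e_i+u)$. Each of the twelve differences $e_j-e_i\pm u$ has $1$ representation. So $D_3=\{0,u,-u\}$, while $D_2$ also contains the accidental differences $e_j-e_i$.

Now let $x,y,e_1,e_2,e_3$ be linearly independent over the two-element field in the Cantor group, where $-h=h$. Then $u$ has $6$ representations. Each of the three elements $e_i+e_j$ has $4$, namely $(e_j,e_i)$, $(e_j+u,e_i+u)$ and their swaps, and each of the three elements $e_i+e_j+u$ has $4$, namely $(e_j+u,e_i)$, $(e_j,e_i+u)$ and their swaps. So $D_5=\{0,u\}$, while $D_3$ and $D_4$ are all of $B-B$.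

Add further independent points $z,f_1,f_2,f_3$, and a second ladder $f_j,\ f_j+v$ with $v=y-z$, as in Figure~\ref{fig:ladder}. A difference $f_j-e_i+\delta v-\varepsilon u$ between the ladders determines $i,j,\delta,\varepsilon$, so it has $1$ representation in $\mathbb R$ and $2$ in the Cantor group. In $\mathbb R$ we get $D_3=\{0,\pm(x-y),\pm(y-z)\}$. On the three points $x,y,z$ the relation $\mathrm{stnd}_3(B,\mathbb R)$ is the path with edges $xy$ and $yz$, together with the diagonal.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[->,thick,shorten >=2pt] (0,0)--(0.5,1.5);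
\draw[->,thick,shorten >=2pt] (1.7,0.3)--(2.2,1.8);
\draw[->,thick,shorten >=2pt] (3.1,-0.2)--(3.6,1.3);
\draw[->,dashed,shorten >=2pt] (0,0)--(1.7,0.3);
\draw[->,dashed,shorten >=2pt] (0.5,1.5)--(2.2,1.8);
\fill (0,0) circle (1.5pt) node[below] {$e_1$};
\fill (1.7,0.3) circle (1.5pt) node[below] {$e_2$};
\fill (3.1,-0.2) circle (1.5pt) node[below] {$e_3$};
\fill (0.5,1.5) circle (1.5pt) node[above left] {$e_1+u$};
\fill (2.2,1.8) circle (1.5pt) node[above] {$e_2+u$};
\fill (3.6,1.3) circle (1.5pt) node[above] {$e_3+u$};
\draw[->,thick,shorten >=2pt] (6.2,0)--(5.7,1.4);
\draw[->,thick,shorten >=2pt] (7.7,0.3)--(7.2,1.7);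
\draw[->,thick,shorten >=2pt] (9.1,-0.1)--(8.6,1.3);
\fill (6.2,0) circle (1.5pt) node[below] {$f_1$};
\fill (7.7,0.3) circle (1.5pt) node[below] {$f_2$};
\fill (9.1,-0.1) circle (1.5pt) node[below] {$f_3$};
\fill (5.7,1.4) circle (1.5pt) node[above] {$f_1+v$};
\fill (7.2,1.7) circle (1.5pt) node[above] {$f_2+v$};
\fill (8.6,1.3) circle (1.5pt) node[above] {$f_3+v$};
\end{tikzpicture}
\caption{A twelve-point set $B$ that codes the path with edges $xy$ and $yz$, where $u=x-y$ and $v=y-z$. Each of $u,v$ occurs three times as a difference of points of $B$ (solid arrows). Two rungs of the same ladder span a parallelogram, so $e_2-e_1$ occurs twice (dashed arrows). If $x,y,z$ and the $e_i,f_j$ are independent over $\mathbb Z$, there are no other coincidences.}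
\label{fig:ladder}
\end{figure}

The example shows the numbers $1,2,2,4$ of Proposition~\ref{prop:forced} as upper bounds: $1$ and $2$ between ladders, $2$ and $4$ within a ladder. Accidental differences within a ladder do no harm if $k$ exceeds their count. If it does not, they still do no harm as long as the ladders are countable, because then they cannot carry a perfect set. To carry this out in $H$ we need a Cantor set of independent elements, a Borel assignment of ladders to edges, and an argument that every perfect set $P$ with $P-P\subseteq D_k$, wherever it lies in $H$, comes from the graph.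

\subsection{Independent Cantor sets}\label{sub:indep}
Independence over $\mathbb Z$ is not available in a group such as the Cantor group, so we first identify the relations that cannot be avoided. The order of elements is not the right invariant: $\mathbb Z\times(\mathbb Z/2\mathbb Z)^\omega$, with $\mathbb Z$ discrete, has elements of infinite order, but near $0$ it is the Cantor group. What matters is for which $n$ the set $nH$ is countable. These $n$ form an ideal of $\mathbb Z$, since $(n+n')H\subseteq nH+n'H$ and $(jn)H\subseteq nH$. Let $m=m(H)\ge0$ be its generator,
\[
m\mathbb Z=\{n\in\mathbb Z:nH\text{ is countable}\},\qquad H'=\{h\in H:mh=0\}.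
\]
For example, $m(\mathbb R)=0$, $m((\mathbb Z/4\mathbb Z)^\omega)=4$ and $m(\mathbb Z\times(\mathbb Z/2\mathbb Z)^\omega)=2$.

\begin{lemma}\label{lem:m}
\begin{enumerate}
\item[(a)] $m\ne1$, and $m=2$ if and only if $2H$ is countable.
\item[(b)] $H'$ is a closed and open subgroup of countable index, hence a perfect Abelian Polish group.
\item[(c)] If $n\notin m\mathbb Z$, then $\{h\in H':nh=0\}$ has empty interior in $H'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $H$ is uncountable by (F1), so $1\notin m\mathbb Z$. The set $2H$ is countable if and only if $2\in m\mathbb Z$, that is, $m\in\{1,2\}$.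

(b) $H'$ is the kernel of $h\mapsto mh$, so it is closed and has index $|mH|\le\aleph_0$. By (F2) one of its cosets has nonempty interior, hence so does $H'$. A subgroup with nonempty interior is a union of translates of that interior, hence open. An open subset of $H$ has no isolated points.

(c) If $(h_i)_{i<\omega}$ lists coset representatives of $H'$, then $nH=\bigcup_i(nh_i+nH')$. As $nH$ is uncountable, so is $nH'$, and the subgroup $\{h\in H':nh=0\}$ has uncountable index in $H'$. If it had nonempty interior, it would be open, and its cosets would be uncountably many disjoint open subsets of the separable space $H'$.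
\end{proof}

\begin{lemma}\label{lem:indep}
There is a Cantor set $K\subseteq H'$ such that for all pairwise distinct $c_1,\dots,c_l\in K$ and all $n_1,\dots,n_l\in\mathbb Z$,
\[
n_1c_1+\dots+n_lc_l=0\iff n_1,\dots,n_l\in m\mathbb Z.
\]
\end{lemma}

\begin{proof}
The implication from right to left holds for every $K\subseteq H'$. Let $\bar n\in\mathbb Z^l$ with $n_j\notin m\mathbb Z$ for some $j$. The set $F_{\bar n}=\{\bar x\in(H')^l:\sum_i n_ix_i=0\}$ is closed. Suppose it contains a nonempty open box $\prod_iU_i$. Fixing $x_i\in U_i$ for $i\ne j$, we see that $n_jx=-\sum_{i\ne j}n_ix_i$ for all $x\in U_j$, so $n_jh=0$ for all $h$ in the nonempty open set $U_j-U_j$, contrary to Lemma~\ref{lem:m}(c). So the countably many sets $F_{\bar n}$ are nowhere dense, and (F3) applied to their complements gives $K$.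
\end{proof}

Fix such a $K$. The subgroup $G$ generated by $K$ is a free $\mathbb Z/m\mathbb Z$-module with basis $K$: each $g\in G$ has unique \emph{coefficients} in $\mathbb Z/m\mathbb Z$, and its \emph{support} is the finite set of $c\in K$ with nonzero coefficient. By Lemma~\ref{lem:m}(a), $1\ne0$ in $\mathbb Z/m\mathbb Z$, and $1=-1$ exactly when $m=2$. These are the only facts about $m$ used below.

Split $K$ into two disjoint Cantor sets $C$ and $E$. The graph will live on $C$, and $E$ supplies the base points of the rungs. Each $g\in G$ is uniquely the sum of its \emph{$C$-part} and its \emph{$E$-part}, and the support of the latter is the \emph{$E$-support} of $g$. Identify $C$ with $2^\omega$ by a homeomorphism and let $<$ be the lexicographic order on $C$. The set $\{(x,y)\in C^2:x<y\}$ is the union over $n$ of the clopen sets of pairs that first differ at $n$ with $x(n)=0$.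

\subsection{The set $B$}\label{sub:B}
Let $S\subseteq C^2$ be Borel, symmetric and reflexive with $S\ne\Delta$. We list each edge once by setting $S^<=\{(x,y)\in S:x<y\}$, a nonempty Borel set. Let $I\subseteq2^\omega$ be infinite and closed; it indexes the rungs of each ladder. Since $I\times C\times C$ is homeomorphic to a closed subset of $(2^\omega)^3$, and $(2^\omega)^3$ is homeomorphic to $E$, there is a continuous injection $\pi:I\times C\times C\to E$. Let $E_0=\pi[I\times S^<]$. For $e=\pi(i,x,y)\in E_0$ put
\[
\mathrm{pair}(e)=(x,y),\qquad u_e=x-y,
\]
and define
\begin{equation}\label{eq:B}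
B=\{e,\ e+u_e:\ e\in E_0\}.
\end{equation}
As $u_e\neq 0$, every $b\in B$ is $e+\varepsilon u_e$ for a unique $e\in E_0$, its $E$-part, and a unique $\varepsilon\in\{0,1\}$.

\begin{lemma}\label{lem:borel}
$B$ is Borel. If $S$ is $F_\sigma$, then $B$ is $\sigma$-compact.
\end{lemma}

\begin{proof}
$B$ is the union of the images of $I\times S^<$ under the continuous maps $(i,x,y)\mapsto\pi(i,x,y)$ and $(i,x,y)\mapsto\pi(i,x,y)+x-y$ from $I\times C\times C$ to $H$. Both are injective, since the $E$-part of the value is $\pi(i,x,y)$. So $B$ is Borel by (F4). If $S$ is $F_\sigma$, then $S^<$ is a countable union of closed subsets of the compact space $C^2$, so $I\times S^<$ and its continuous images are $\sigma$-compact.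
\end{proof}

\subsection{Counting representations}\label{sub:count}
The set of \emph{edge differences} is
\[
D^S=\{x-y:(x,y)\in S,\ x\ne y\}=\{\pm u_e:e\in E_0\},
\]
where the second equality holds by symmetry of $S$. The support of $x-y$ is $\{x,y\}$. Consequently a two-element set is the support of at most two edge differences, and if $\{y,y'\}$ is the support of an edge difference, then $(y,y')\in S$, again by symmetry.

\begin{lemma}\label{lem:count}
Let $d\in(B-B)\setminus\{0\}$.
\begin{enumerate}
\item[(a)] If the $E$-part of $d$ is $0$, then $d\in D^S$. Every $d\in D^S$ satisfies $r(d)\ge|I|$.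
\item[(b)] Otherwise the $E$-part of $d$ is $e'-e$ for some distinct $e,e'\in E_0$. Let $c$ be the $C$-part of $d$. If $m\ne2$, then $r(d)=2$ when $\mathrm{pair}(e)=\mathrm{pair}(e')$ and $c=0$, and $r(d)=1$ in all other cases. If $m=2$, then $r(d)=4$ and $c\in\{0,u_e\}$ when $\mathrm{pair}(e)=\mathrm{pair}(e')$, and $r(d)=2$ when $\mathrm{pair}(e)\ne\mathrm{pair}(e')$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $d=b'-b$ with $b=e+\varepsilon u_e$ and $b'=e'+\varepsilon'u_{e'}$. The $E$-part of $d$ is $e'-e$ and the $C$-part is $\varepsilon'u_{e'}-\varepsilon u_e$.

(a) If $e=e'$, then $d=(\varepsilon'-\varepsilon)u_e\neq 0$, so $d=\pm u_e$. Conversely, let $(x,y)\in S^<$ and $e_i=\pi(i,x,y)$ for $i\in I$. The pairs $(e_i+x-y,\,e_i)$ are $|I|$ representations of $x-y$, and their swaps represent $y-x$.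

(b) Let $e\ne e'$, $u=u_e$ and $u'=u_{e'}$. The $E$-support of $d$ is $\{e,e'\}$, so in every representation of $d$ the $E$-parts of the two points are $e$ and $e'$ in some order. Let $\nu$ be the number of $(\delta',\delta)\in\{0,1\}^2$ with $\delta'u'-\delta u=c$; this is the number of representations whose first point has $E$-part $e'$. Among the four values
\[
0,\qquad u',\qquad -u,\qquad u'-u
\]
of $\delta'u'-\delta u$, the coincidences $0=u'$, $0=-u$, $u'=u'-u$ and $-u=u'-u$ are excluded by $u,u'\ne0$. There remain $0=u'-u$ and $u'=-u$. Let $\mathrm{pair}(e)=(x,y)$ and $\mathrm{pair}(e')=(x',y')$. If $u'=\pm u$, then the supports $\{x,y\}$ and $\{x',y'\}$ agree, and since $x<y$ and $x'<y'$, the pairs agree. So if the pairs differ, the four values are distinct and $\nu=1$. If the pairs agree, then $u'=u$ and the values are $0,\,u,\,-u,\,0$.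

Let $m\ne2$. The coefficient of $e'$ in $d$ is $1\ne-1$, so the first point of a representation has $E$-part $e'$, and $r(d)=\nu$. If the pairs agree, then $u\ne-u$, because $2u=2x-2y$ has the coefficient $2\ne0$; so $\nu=2$ for $c=0$ and $\nu=1$ for $c=\pm u$.

Let $m=2$. Then $d=-d$, so the swap is a bijection between the representations whose first point has $E$-part $e'$ and those whose first point has $E$-part $e$. Hence $r(d)=2\nu$. If the pairs agree, the values are $0,u,u,0$, so $c\in\{0,u\}$ and $\nu=2$.
\end{proof}

Listing each edge only once is what makes $u_{e'}=\pm u_e$ imply $\mathrm{pair}(e')=\mathrm{pair}(e)$. With separate ladders for $(x,y)$ and $(y,x)$ the coincidence $u'=-u$ would occur between different ladders.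

\begin{definition}\label{def:adm}
The triple $(H,k,I)$ is \emph{admissible} in each of the following cases:
\begin{enumerate}
\item[(i)] $m\ne2$, $k\ge2$, $I$ countable;
\item[(ii)] $m=2$, $k\ge3$, $I$ countable;
\item[(iii)] $m\ne2$, $k\ge3$, $I=2^\omega$;
\item[(iv)] $m=2$, $k\ge5$, $I=2^\omega$.
\end{enumerate}
\end{definition}

In every case $k$ exceeds the count between different ladders, and in (iii), (iv) it also exceeds the count within a ladder. Let $N_k=D_k\setminus(D^S\cup\{0\})$ be the set of \emph{accidental differences}. Lemma~\ref{lem:count} gives the following.

\begin{corollary}\label{cor:Dk}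
Let $(H,k,I)$ be admissible. Then $D_k=\{0\}\cup D^S\cup N_k$, and a nonzero element of $D_k$ lies in $D^S$ exactly when its $E$-part is $0$. Every element of $N_k$ has the form $e'-e+c$ with $e\ne e'$ in $E_0$, $\mathrm{pair}(e)=\mathrm{pair}(e')$ and $c\in\{0,u_e\}$. If $I$ is uncountable, then $N_k=\emptyset$.
\end{corollary}

In particular $\mathrm{stnd}_k(B,H)\cap C^2=S$, so $S$ is faithfully coded on $C$.

\subsection{Recovering a perfect square}\label{sub:recover}
A perfect set $P$ with $P-P\subseteq D_k$ need not lie in $C$, and the maps that read off supports and coefficients are not given to us as continuous. The next proof shows by pure combinatorics that, up to sign and translation, a large closed part of $P$ does lie in $C$.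

\begin{lemma}\label{lem:recover}
Let $(H,k,I)$ be admissible. If there is a perfect set $P\subseteq H$ with $P-P\subseteq D_k$, then $S$ includes a perfect square.
\end{lemma}

\begin{proof}
Translating $P$ does not change $P-P$, so we may assume $0\in P$. Then $P\subseteq D_k\subseteq G$.

\emph{Step 1: $P\setminus\{0\}\subseteq D^S$.} Suppose $p=e'-e+c\in P\cap N_k$, written as in Corollary~\ref{cor:Dk}. Then $I$ is countable. We show that only countably many $q$ can lie in $P\setminus\{0,p\}$, which contradicts (F1). For such $q$, both $q$ and $p-q$ are nonzero elements of $D_k$.

If $q\in D^S$, then $p-q$ has $E$-support $\{e,e'\}$, so $p-q\in N_k$ and its $C$-part $c-q$ lies in $\{0,u_e\}$; here we use $u_e=u_{e'}$. This leaves at most two values of $q$.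

If $q\in N_k$, write $q=f'-f+c'$ as in Corollary~\ref{cor:Dk}. If $\mathrm{pair}(f)\ne\mathrm{pair}(e)$, then $\{e,e'\}\cap\{f,f'\}=\emptyset$ and $p-q$ has $E$-support of size $4$, whereas elements of $B-B$ have $E$-support of size at most $2$. So $f,f'$ lie in the countable set $\pi[I\times\{\mathrm{pair}(e)\}]$ and $c'\in\{0,u_e\}$, which leaves countably many values of $q$.

\emph{Step 2: the supports form a star.} For $p\in P\setminus\{0\}$ let $s_p\subseteq C$ be the support of $p$, a two-element set. For distinct $p,q\in P\setminus\{0\}$, the element $p-q$ of $D_k$ is nonzero with $E$-part $0$, so it lies in $D^S$ and has support of size $2$. If $s_p\cap s_q$ were empty, the support would have size $4$. So any two members of $\mathcal F=\{s_p:p\in P\setminus\{0\}\}$ intersect, and $\mathcal F$ is infinite because $p\mapsto s_p$ is at most two-to-one. Take distinct members $\{a,b\}$ and $\{a,b'\}$ of $\mathcal F$. A member that omits $a$ must contain $b$ and $b'$, so it is $\{b,b'\}$. If $\{b,b'\}\in\mathcal F$, then a member that contains $a$ must meet $\{b,b'\}$, so it is $\{a,b\}$ or $\{a,b'\}$, and $|\mathcal F|=3$, a contradiction. Hence every member of $\mathcal F$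 contains $a$.

\emph{Step 3: the leaves form a square.} By Step 2 every $p\in P$ is $y-a$ or $a-y$ for some $y\in C$, so $P\subseteq(C-a)\cup(a-C)$. Replacing $P$ by $-P$, which does not change $P-P$, we may assume that $P\cap(C-a)$ is uncountable. Then $Y=(P+a)\cap C$ is closed and uncountable. For distinct $y,y'\in Y$ the element $y-y'\in P-P\subseteq D_k$ is nonzero with $E$-part $0$, so it is an edge difference with support $\{y,y'\}$, and $(y,y')\in S$. Since $S$ is reflexive, $Y^2\subseteq S$, and $Y$ contains a perfect set by (F1).
\end{proof}

\begin{remark}
Countability of $I$ enters only in Step 1, and it is needed there: if $I=2^\omega$ and $(x,y)\in S^<$, then the Cantor set $P=\pi[I\times\{(x,y)\}]$ satisfies $P-P\subseteq D_2$, and $P-P\subseteq D_4$ if $m=2$, by Lemma~\ref{lem:count}(b). The triangle excluded in Step 2 does occur for finite sets: if $m=2$ and $a,b,b'$ form a triangle of $S$, then $P=\{0,\,a+b,\,a+b',\,b+b'\}$ satisfies $P-P=P\subseteq\{0\}\cup D^S$.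
\end{remark}

We collect what has been proved.

\begin{proposition}\label{prop:coding}
Let $(H,k,I)$ be admissible, let $S\subseteq C^2$ be Borel, symmetric and reflexive without a perfect square, and let $X\subseteq C$ satisfy $|X|\geq2$ and $X^2\subseteq S$. Then the set $B$ of \eqref{eq:B} is Borel, $|(B+x)\cap(B+y)|\ge|I|$ for all $x,y\in X$, and $\mathrm{stnd}_k(B,H)$ includes no perfect square. If $S$ is $F_\sigma$, then $B$ is $\sigma$-compact.
\end{proposition}

\begin{proof}
Since $|X|\ge2$, we have $S\ne\Delta$, so the construction applies. For distinct $x,y\in X$ we have $x-y\in D^S$, so $r(x-y)\ge|I|$ by Lemma~\ref{lem:count}(a), and $r(0)=|B|\ge|I|$. Now use Lemmas~\ref{lem:rep}(a), \ref{lem:borel} and~\ref{lem:recover}.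
\end{proof}

\section{From analytic to Borel relations}\label{sec:hull}

If $S$ is merely analytic, formula~\eqref{eq:B} yields an analytic set. So we must replace a witness $S$ of $(\mathrm{Sq}_\lambda)$ by a Borel one. Nothing is known about the definability of the $\lambda$-square $X^2\subseteq S$, so shrinking $S$ may destroy it. Enlarging $S$ keeps it, and the task becomes to enlarge without creating a perfect square. This is a reflection argument: we approximate $S$ from outside by Borel sets indexed by a coanalytic set that is not analytic, and we show that if all approximations had perfect squares, then the index set would be analytic. For this we need to know that having a perfect square is an analytic condition.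

\subsection{The complexity of having a perfect square}
As written, the condition reads ``there is $P$ such that for all pairs from $P$ there is a witness in $\omega^\omega$'', with a universal quantifier between two existential ones. We remove the inner quantifier by shrinking $P$ until the witness depends continuously on the pair; a continuous function on a compact set is a single point of a Polish space. The shrinking is done by Mycielski's theorem, which says nothing about the diagonal. We therefore disregard $\Delta$ and exhaust $(2^\omega)^2\setminus\Delta$ by the compact sets
\[
L_n=\{(\sigma,\tau)\in(2^\omega)^2:\ n\text{ is least with }\sigma(n)\ne\tau(n)\}.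
\]
Three more facts are needed.
\begin{enumerate}
\item[(F6)] (Jankov--von Neumann uniformization \cite[18.1]{Kechris}) If $W,W'$ are Polish and $R\subseteq W\times W'$ is analytic with projection $W$, then there is $h:W\to W'$ with $(a,h(a))\in R$ for all $a$ that is measurable with respect to the $\sigma$-algebra generated by the analytic sets. As analytic sets have the Baire property, $h$ is Baire measurable.
\item[(F7)] (\cite[8.38]{Kechris}) A Baire measurable map between Polish spaces has a continuous restriction to some dense $G_\delta$ set.
\item[(F8)] (\cite[4.19]{Kechris}) If $L$ is compact metrizable and $W$ is Polish, then the space $C(L,W)$ of continuous maps with the topology of uniform convergence is Polish, and evaluation is continuous.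
\end{enumerate}

\begin{lemma}\label{lem:complex}
Let $Y,Z$ be Polish and let $U\subseteq Z\times Y^2$ be analytic, with sections $U_z\subseteq Y^2$. Then the set $Z^*$ of those $z\in Z$ for which $U_z\cup\Delta$ includes a perfect square is analytic.
\end{lemma}

\begin{proof}
Let $F\subseteq Z\times Y^2\times\omega^\omega$ be closed with projection $U$. We claim that $z\in Z^*$ if and only if
\begin{enumerate}
\item[$(\star)$] there are a continuous injection $g:2^\omega\to Y$ and continuous maps $h_n:L_n\to\omega^\omega$ with $(z,g(\sigma),g(\tau),h_n(\sigma,\tau))\in F$ for all $n$ and all $(\sigma,\tau)\in L_n$.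
\end{enumerate}
If $(\star)$ holds, then $P=g[2^\omega]$ is a Cantor set and $P^2\subseteq U_z\cup\Delta$, because every pair of distinct points of $2^\omega$ lies in some $L_n$.

Conversely, let $P^2\subseteq U_z\cup\Delta$ with $P$ perfect; by (F1) we may assume that $P$ is a Cantor set. The set $W=P^2\setminus\Delta$ is open and dense in $P^2$, and $\{(a,w)\in W\times\omega^\omega:(z,a,w)\in F\}$ is closed in $W\times\omega^\omega$ with projection $W$. By (F6) and (F7) there are $h:W\to\omega^\omega$ with $(z,a,h(a))\in F$ for all $a\in W$ and a dense $G_\delta$ set $W_0\subseteq W$ such that $h\upharpoonright W_0$ is continuous. The set $W_0$ is comeager in $P^2$, so (F3) gives a Cantor set $P'\subseteq P$ with $(P')^2\setminus\Delta\subseteq W_0$. Let $g$ be a homeomorphism from $2^\omega$ onto $P'$ and $h_n(\sigma,\tau)=h(g(\sigma),g(\tau))$ for $(\sigma,\tau)\in L_n$. As $g\times g$ maps $L_n$ into $W_0$, each $h_n$ is continuous, and $(\star)$ holds.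

By (F8) the space $\mathcal X=Z\times C(2^\omega,Y)\times\prod_nC(L_n,\omega^\omega)$ is Polish. The map $g$ is injective if and only if for each $n$ the distance between $g(\sigma)$ and $g(\tau)$ is positive on $L_n$. By compactness it then has a positive minimum on $L_n$, so for each $n$ this condition is open in $g$, and injectivity is a $G_\delta$ condition. For fixed $n,\sigma,\tau$ the condition $(z,g(\sigma),g(\tau),h_n(\sigma,\tau))\in F$ is closed in $\mathcal X$, and so is the conjunction of all these conditions. Thus $Z^*$ is the projection of a Borel subset of $\mathcal X$.
\end{proof}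

\subsection{Reflection}
We recall two facts about coanalytic sets.
\begin{enumerate}
\item[(F9)] There is a \emph{complete} coanalytic set $T\subseteq\omega^\omega$: every coanalytic subset of a Polish space is the preimage of $T$ under a Borel map, and $T$ is not analytic.
\item[(F10)] (\cite[34.B]{Kechris}) $T$ carries a coanalytic rank, that is, an ordinal-valued function $\psi$ on $T$ such that the following relations on $\omega^\omega$ are coanalytic:
\begin{align*}
a\le^*b&\iff a\in T\ \text{and}\ (b\notin T\ \text{or}\ \psi(a)\le\psi(b)),\\
a<^*b&\iff a\in T\ \text{and}\ (b\notin T\ \text{or}\ \psi(a)<\psi(b)).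
\end{align*}
\end{enumerate}

\begin{proposition}\label{prop:hull}
Let $Y$ be Polish and let $S\subseteq Y^2$ be analytic with $\Delta\subseteq S$ and without a perfect square. Then there is a Borel set $S'\supseteq S$ without a perfect square.
\end{proposition}

\begin{proof}
Fix a Borel $f:Y^2\to\omega^\omega$ with $f^{-1}[T]=Y^2\setminus S$. The rank $\psi(f(s))$ may be read as the stage at which $s\notin S$ is verified. For $t\in\omega^\omega$ let
\[
A_t=\{s\in Y^2:\ f(s)<^*t\text{ fails}\},
\]
so that for $t\in T$ the set $A_t$ consists of the points not excluded before stage $\psi(t)$. We note three properties.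

First, $A_t\supseteq S$ for all $t$, since $f(s)<^*t$ requires $f(s)\in T$. Second, if $t\notin T$, then $f(s)<^*t$ is equivalent to $f(s)\in T$, so $A_t=S$. Third, if $t\in T$, then both $a<^*t$ and the negation of $t\le^*a$ say that $a\in T$ and $\psi(a)<\psi(t)$. Hence $A_t=\{s:t\le^*f(s)\}$ is coanalytic as well as analytic, and it is Borel by (F5).

The set $\{(t,s):s\in A_t\}$ is analytic, being a Borel preimage of the complement of $<^*$. By Lemma~\ref{lem:complex}, the set $T^*$ of those $t$ for which $A_t\cup\Delta=A_t$ includes a perfect square is analytic. By the second property and the hypothesis on $S$ we have $T^*\subseteq T$. Since $T$ is not analytic, there is $t\in T\setminus T^*$, and $S'=A_t$ is as required.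
\end{proof}

To apply the proposition we need a reflexive relation. Adding the diagonal blindly can create perfect squares: $Y^2\setminus\Delta$ includes no nonempty square, while its union with $\Delta$ is $Y^2$. So we first discard all pairs involving a point at which the relation is not reflexive.

\begin{corollary}\label{cor:graph}
Assume $(\mathrm{Sq}_\lambda)$ and let $C$ be a Cantor set. Then there is a Borel, symmetric, reflexive $S\subseteq C^2$ that includes a $\lambda$-square but no perfect square.
\end{corollary}

\begin{proof}
Let $S_0\subseteq Y^2$ witness $(\mathrm{Sq}_\lambda)$, with $X^2\subseteq S_0$ and $|X|=\lambda$. The set $A=\{y\in Y:(y,y)\in S_0\}$ is analytic and contains $X$, and $S_1=(S_0\cap A^2)\cup\Delta$ is analytic and contains $X^2$. Suppose $P^2\subseteq S_1$ with $P$ perfect. Then every off-diagonal pair from $P$ lies in $S_0\cap A^2$. Each $p\in P$ occurs in such a pair, so $p\in A$ and $(p,p)\in S_0$. Thus $P^2\subseteq S_0$, a contradiction.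

By Proposition~\ref{prop:hull} there is a Borel $S_2\supseteq S_1$ without a perfect square. The set $S_3=S_2\cap S_2^{-1}$ is Borel, symmetric, contains $X^2\cup\Delta$ and has no perfect square. Since $Y$ is uncountable, (F4) gives a Borel isomorphism $\varphi:Y\to C$. Let $S=(\varphi\times\varphi)[S_3]$, which is Borel, symmetric and reflexive, and includes the square of $\varphi[X]$. If $P\subseteq C$ were perfect with $P^2\subseteq S$, then $\varphi^{-1}[P]$ would be an uncountable Borel set with square in $S_3$, and by (F1) it would contain a perfect set, a contradiction.
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}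

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $m$ and $C$ be as in Section~\ref{sub:indep}, and recall from Lemma~\ref{lem:m}(a) that $m=2$ if and only if $2H$ is countable. Let $I_0\subseteq2^\omega$ be an injective convergent sequence together with its limit.

\emph{Sufficiency in} (A) \emph{and} (B). Assume $(\mathrm{Sq}_\lambda)$ and take $S\subseteq C^2$ from Corollary~\ref{cor:graph}, with $X\subseteq C$, $|X|=\lambda$, $X^2\subseteq S$. The condition on $k$ in (A) says that $(H,k,I_0)$ falls under case (i) or (ii) of Definition~\ref{def:adm}, and the condition in (B) says that $(H,k,2^\omega)$ falls under case (iii) or (iv). Proposition~\ref{prop:coding} gives a Borel $B$ such that $\mathrm{stnd}_k(B,H)$ has no perfect square, while the sets $(B+x)\cap(B+y)$ for $x,y\in X$ are infinite in (A) and uncountable in (B). In particular $X^2\subseteq\mathrm{stnd}_k(B,H)$.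

\emph{Necessity in} (A). Let $B$ be as in (A), with $X^2\subseteq\mathrm{stnd}_k(B,H)$ and $|X|=\lambda$. By Lemma~\ref{lem:rep}(b) the set $\mathrm{stnd}_k(B,H)$ witnesses $(\mathrm{Sq}_\lambda)$. For $x_0\in X$ we have $X-x_0\subseteq D_k\subseteq B-B$, so $B$ is uncountable. If the condition on $k$ failed, then $k=1$, or $k=2$ and $2H$ is countable, and Proposition~\ref{prop:forced}(a) would give a perfect square.

\emph{Necessity in} (B). Let $B$ and $X$ be as in (B). Then $X^2\subseteq\mathrm{stnd}_k(B,H)$, so again $\mathrm{stnd}_k(B,H)$ witnesses $(\mathrm{Sq}_\lambda)$. For distinct $x,y\in X$ and $d=x-y$, the set $B\cap(B+d)=((B+y)\cap(B+x))-y$ is uncountable. If the condition on $k$ failed, then $k\le2$, or $k\le4$ and $2H$ is countable. Proposition~\ref{prop:forced}(b) would give a perfect square in $\mathrm{stnd}_2(B,H)$ or in $\mathrm{stnd}_4(B,H)$, respectively, and this set is contained in $\mathrm{stnd}_k(B,H)$.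

(C) The relation of Proposition~\ref{prop:aleph1} witnesses $(\mathrm{Sq}_{\aleph_1})$. Transfer it to $C$ by a homeomorphism and use it in place of the relation from Corollary~\ref{cor:graph} in the proof of sufficiency. It is $F_\sigma$, so $B$ is $\sigma$-compact by Proposition~\ref{prop:coding}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
The implications (a)$\Rightarrow$(c) and (b)$\Rightarrow$(a) are the two directions of Theorem~\ref{thm:sharp}(A), and (c)$\Rightarrow$(b) follows by taking $H=\mathbb R$ and $k=3$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kechris}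
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{RS}
Andrzej Roslanowski and Saharon Shelah, \emph{Borel sets without perfectly many overlapping translations, III}, arXiv:2009.03471 (2020).

\end{thebibliography}
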